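\title{Spectral multipliers on the free two-step group on four generators:\\ half the topological dimension is not enough}

\begin{abstract}
On a two-step stratified Lie group $G$ of topological dimension $d$ and homogeneous dimension $Q$, a function $F(\mathcal L)$ of a sub-Laplacian is bounded on $L^p(G)$ for $1<p<\infty$ if $F$ satisfies a scale-invariant $L^2$-Sobolev condition of order $s>Q/2$, and on M\'etivier groups $s>d/2$ is enough. We show that $s>d/2$ is not enough in general. On the free two-step nilpotent group on four generators, where $d/2=5$, the multiplier statement fails for every sub-Laplacian and every $s\in(5,6)$. On the $m$-fold product of this group the order must be at least $\frac d2+\frac{m+1}2$. The proof tests the multiplier theorem on random sums of heat kernels at complex times $1+it$.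
\end{abstract}

\section{The question and the answer}

Let $G$ be a two-step stratified Lie group: $G$ is connected, simply connected and nilpotent, and its Lie algebra is a direct sum $\mathfrak g=\mathfrak g_1\oplus\mathfrak g_2$ of nontrivial subspaces such that $[\mathfrak g_1,\mathfrak g_1]=\mathfrak g_2$ and $\mathfrak g_2$ is the center of $\mathfrak g$. The exponential map identifies $G$ with $\mathfrak g_1\times\mathfrak g_2$, with product
\begin{equation}\label{eq:law}
(x,u)(y,v)=\bigl(x+y,\;u+v+\tfrac12[x,y]\bigr),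
\end{equation}
and Haar measure is Lebesgue measure $dx\,du$. Put $d_i=\dim\mathfrak g_i$. The \emph{topological dimension} $d=d_1+d_2$ counts coordinates. The \emph{homogeneous dimension} $Q=d_1+2d_2$ describes scaling: the dilations $(x,u)\mapsto(rx,r^2u)$ are automorphisms of $G$ and multiply Haar measure by $r^Q$.

A basis $X_1,\dots,X_{d_1}$ of $\mathfrak g_1$, viewed as left-invariant vector fields, defines the \emph{sub-Laplacian} $\mathcal L=-(X_1^2+\dots+X_{d_1}^2)$. It is positive and essentially self-adjoint on $L^2(G)$. With $E$ its spectral measure, $F(\mathcal L)=\int_0^\infty F(\lambda)\,dE(\lambda)$ for Borel functions $F:\mathbb R\to\mathbb C$. If $F$ is bounded, $F(\mathcal L)$ is bounded on $L^2$, and it extends to a bounded operator on $L^p$ exactly when $\|F(\mathcal L)f\|_p\le C\|f\|_p$ for all $f\in L^2\cap L^p$. How smooth must $F$ be for this to hold when $p\ne2$? Conjugation by a dilation turns $\mathcal L$ into $r^2\mathcal L$ and does not change operator norms on $L^p$, so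 $F$ and $F(\tau\,\cdot)$ should be treated alike for all $\tau>0$. This leads to the norm
\begin{equation}\label{eq:sloc}
\|F\|_{L^2_{s,\mathrm{sloc}}}=\sup_{\tau>0}\|F(\tau\,\cdot)\,\eta\|_{L^2_s(\mathbb R)},
\end{equation}
where $\eta\not\equiv0$ is a fixed smooth function with compact support in $(0,\infty)$ and $\|f\|_{L^2_s(\mathbb R)}$ is the $L^2$ norm of $(1+\xi^2)^{s/2}$ times the Fourier transform of $f$. It measures $s$ derivatives of $F$ in $L^2$, at every scale and uniformly in the scale. We say that \emph{order $s$ suffices on $L^p(G)$} if $F(\mathcal L)$ extends to a bounded operator on $L^p(G)$ whenever $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$.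

Recall two classes of groups. $G$ is a \emph{M\'etivier group} if the skew form $(x,y)\mapsto\mu([x,y])$ on $\mathfrak g_1$ is nondegenerate for every nonzero $\mu\in\mathfrak g_2^*$. It is of \emph{Heisenberg type} if $\mathfrak g$ has an inner product with $\mathfrak g_1\perp\mathfrak g_2$ for which the maps $J_z$ on $\mathfrak g_1$ defined by $J_zx\cdot y=z\cdot[x,y]$ satisfy $J_z^2=-|z|^2\,\mathrm{Id}$ for all $z\in\mathfrak g_2$. Heisenberg groups are of Heisenberg type, and groups of Heisenberg type are M\'etivier groups. The following is known.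
\begin{itemize}
\item (Mauceri--Meda; Christ) On every stratified group, every order $s>Q/2$ suffices on $L^p$ for all $1<p<\infty$.
\item (M\"uller--Stein; Hebisch) On Heisenberg groups and groups of Heisenberg type, $s>Q/2$ can be replaced by $s>d/2$. For the Heisenberg group this threshold is sharp.
\item (Martini) The same improvement to $s>d/2$ holds on M\'etivier groups.
\end{itemize}
The value $d/2$ is also what the simplest test gives for the Laplacian on $\mathbb R^d$ (Example~\ref{ex:euclid}). One is led to guess that the threshold only counts coordinates. Whether this is so in general is the problem posed in \cite{MS}.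

\medskip
\noindent\textbf{Question.} \emph{Is it true for every two-step stratified group $G$ and every sub-Laplacian $\mathcal L$ that every order $s>d/2$ suffices on $L^p(G)$ for all $1<p<\infty$?}
\medskip

The answer is no. Let $N_{4,2}$ be the free two-step nilpotent group on four generators, with Lie algebra $\mathbb R^4\oplus\Lambda^2\mathbb R^4$ and bracket $[x,y]=x\wedge y$. Here $d_1=4$, $d_2=6$, $d=10$, $Q=16$, so $d/2=5$ and $Q/2=8$. As usual $1/p+1/p'=1$.

\begin{theorem}\label{thm:main}
Let $\mathcal L$ be any sub-Laplacian on $G=N_{4,2}$. If $1<p<\frac{13}{12}$ and $5<s<\frac{13}p-7$, there is $F$ with $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$ such that $F(\mathcal L)$ is not bounded on $L^p(G)$; by duality, $\overline F(\mathcal L)=F(\mathcal L)^*$ is not bounded on $L^{p'}(G)$. Since $\frac{13}p-7\to6$ as $p\to1$, for every $s\in(5,6)$ the multiplier statement of order $s>d/2$ fails.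
\end{theorem}

\begin{theorem}\label{thm:product}
Let $G=N_{4,2}^m$, so that $d=10m$, and let $\mathcal L=\sum_{i\le m}\mathcal L_i$, where $\mathcal L_i$ is the sub-Laplacian $\mathcal L_0$ of Section~\ref{sec:group} acting on the $i$-th factor. If $1<p<2$ and
\[
\frac12<s<\frac{11m+1}2-\frac{12m+1}{p'},
\]
then $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$ does not imply that $F(\mathcal L)$ is bounded on $L^p(G)$. Hence an order that suffices for all $1<p<\infty$ must be at least $\frac d2+\frac{m+1}2$, and the gap to $d/2$ is unbounded.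
\end{theorem}

Theorem~\ref{thm:main} alone answers the question. We prove no positive result; in particular we do not claim that $6$ is the exact threshold on $N_{4,2}$.

The proof has three parts. Section~\ref{sec:test} reduces the theorems to the construction of test functions $\varphi_t$ that are small in $L^\infty$, barely overlap, and have a pairing of size one with the heat kernel at complex time $1+it$. Section~\ref{sec:group} computes this kernel: after a Fourier transform in the center, it is a product of two Mehler kernels that live on two orthogonal planes in $\mathbb R^4$, with frequencies $\theta_1,\theta_2$. Section~\ref{sec:waves} studies one plane at a time on the Heisenberg group, once with frequency of size $1$ and once with frequency of size $1/t$. On $N_{4,2}$ both regimes occur together, and the two planes turn with the Fourier variable. Sections~\ref{sec:functions} and~\ref{sec:sup} show that this turning makes $\varphi_t$ much smaller than the dimension count predicts, and Section~\ref{sec:proofs}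 collects the exponents.

Throughout, $\langle f,h\rangle=\int f\overline h$, a dot denotes a Euclidean inner product, and $C,c>0$ are constants that may change from line to line. They may depend on $p,s,m,\nu$, on orders of derivatives and on the cutoffs, but never on $T,t,x,u$.

\section{Testing with the heat kernel at complex time}\label{sec:test}

In this section $G$ is any two-step stratified group and $\mathcal L$ any sub-Laplacian.

\subsection*{The heat kernel}
We use the following standard facts. With $(f*k)(g)=\int f(h)k(h^{-1}g)\,dh$, there are functions $p_t$, $t>0$, such that $e^{-t\mathcal L}f=f*p_t$ and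
\begin{itemize}
\item[(H1)] $p_t\ge0$, $\int_Gp_t=1$, and $p_t$ is a Schwartz function on $\mathfrak g_1\times\mathfrak g_2$;
\item[(H2)] $p_t(x,u)=t^{-Q/2}p_1(t^{-1/2}x,t^{-1}u)$, so $t\mapsto p_t$ is smooth into Schwartz space;
\item[(H3)] $\partial_tp_t=-\mathcal Lp_t$ and $e^{-t'\mathcal L}p_t=p_{t+t'}$.
\end{itemize}
For $\operatorname{Re}z>0$ put $p_z=e^{-(z-\varepsilon)\mathcal L}p_\varepsilon$ with any $0<\varepsilon<\operatorname{Re}z$. By (H3) this does not depend on $\varepsilon$, and by the spectral theorem $z\mapsto p_z$ is holomorphic with values in $L^2(G)$. We shall also use a uniqueness principle.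
\begin{itemize}
\item[(U)] Let $A\ge0$ be self-adjoint on a Hilbert space $\mathcal H$, and let $v:[0,\infty)\to\mathcal H$ be continuous, and $C^1$ on $(0,\infty)$ with $v(t)$ in the domain of $A$ and $v'=-Av$. Then $v(t)=e^{-tA}v(0)$.
\end{itemize}
Indeed, $w(t)=v(t)-e^{-tA}v(0)$ has $w(0)=0$ and $\frac d{dt}\|w\|^2=-2\langle Aw,w\rangle\le0$.

\begin{lemma}\label{lem:tensor}
If $G=G_1\times\dots\times G_m$ and $\mathcal L=\sum_i\mathcal L_i$, with $\mathcal L_i$ a sub-Laplacian on $G_i$ with kernel $p^{(i)}_z$, then $p_z=p_z^{(1)}\otimes\dots\otimes p_z^{(m)}$ for $\operatorname{Re}z>0$.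
\end{lemma}

\begin{proof}
Let $k_z$ be the tensor product and $f\in C_c^\infty(G)$. For $t>0$ the function $v(t)=f*k_t$ is Schwartz, hence in the domain of $\mathcal L$. It solves $v'=-\mathcal Lv$ because $\mathcal L(f*k_t)=f*\mathcal Lk_t$, and $v(t)\to f$ in $L^2$ as $t\to0$ by (H1) and (H2). By (U), $f*k_t=f*p_t$ for all $f$, so $k_t=p_t$. Both $k_z$ and $p_z$ are holomorphic with values in $L^2(G)$, so they agree for $\operatorname{Re}z>0$.
\end{proof}

\subsection*{From a qualitative statement to an inequality}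
To disprove a multiplier statement it is easier to violate an inequality along a family of multipliers than to exhibit one bad $F$. The closed graph theorem allows this. For $s>\frac12$ let $\mathcal B_s$ be the space of continuous $F$ on $(0,\infty)$ with $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$, extended by $0$ to $(-\infty,0]$. The value at $0$ does not affect $F(\mathcal L)$, because $E(\{0\})=0$: if $f\in L^2$ and $\mathcal Lf=0$, then $\sum_j\|X_jf\|_2^2=\langle\mathcal Lf,f\rangle=0$; the $X_j$ and their brackets span $\mathfrak g$, so $f$ is constant, so $f=0$.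

\begin{lemma}\label{lem:closed}
Let $1<p<\infty$ and $s>\frac12$. If $F(\mathcal L)$ is bounded on $L^p(G)$ for every $F\in\mathcal B_s$, then $\|F(\mathcal L)\|_{p\to p}\le C\|F\|_{L^2_{s,\mathrm{sloc}}}$ for all $F\in\mathcal B_s$.
\end{lemma}

\begin{proof}
Fix $\lambda_0$ with $\eta(\lambda_0)\ne0$. For $\lambda>0$ take $\tau=\lambda/\lambda_0$ in \eqref{eq:sloc}. The Sobolev embedding $L^2_s(\mathbb R)\subset L^\infty(\mathbb R)$, valid since $s>\frac12$, gives $|F(\lambda)|\le C\|F\|_{L^2_{s,\mathrm{sloc}}}$. So a Cauchy sequence $F_n$ in $\mathcal B_s$ converges uniformly to a continuous $F$, while $F_n(\tau\,\cdot)\eta$ converges in $L^2_s$ uniformly in $\tau$, necessarily to $F(\tau\,\cdot)\eta$. Thus $\mathcal B_s$ is complete. Suppose that $F_n\to F$ in $\mathcal B_s$ and $F_n(\mathcal L)\to U$ in operator norm on $L^p$. For $f\in L^2\cap L^p$ we have $F_n(\mathcal L)f\to F(\mathcal L)f$ in $L^2$, by uniform convergence, and $F_n(\mathcal L)f\to Uf$ in $L^p$. A subsequence converges almost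 everywhere to both limits, so $U=F(\mathcal L)$. The closed graph theorem applies to $F\mapsto F(\mathcal L)$.
\end{proof}

\begin{lemma}\label{lem:norm}
Let $T\ge1$, $M>0$, $s\ge0$, and let $F$ be smooth on $(0,\infty)$ with $|F^{(j)}(\lambda)|\le C_jMT^je^{-\lambda/2}$ for all $j\ge0$. Then $\|F\|_{L^2_{s,\mathrm{sloc}}}\le CMT^s$, where $C$ depends only on $s$, $\eta$ and the $C_j$.
\end{lemma}

\begin{proof}
The $j$-th derivative of $F(\tau\,\cdot)$ at $\lambda$ is $\tau^jF^{(j)}(\tau\lambda)$, and $\tau^je^{-\tau\lambda/2}$ is bounded for $\tau>0$, $\lambda\in\operatorname{supp}\eta$. So $\|F(\tau\,\cdot)\eta\|_{L^2_k}\le C_kMT^k$ for integers $k\ge0$. For $k>s$, H\"older's inequality on the Fourier side gives $\|f\|_{L^2_s}\le\|f\|_{L^2}^{1-s/k}\|f\|_{L^2_k}^{s/k}$.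
\end{proof}

The basic test multiplier is $F(\lambda)=e^{-(\frac12+it)\lambda}$ with $t\ge1$. It oscillates at frequency $t$, Lemma~\ref{lem:norm} bounds its norm by $Ct^s$, and $F(\mathcal L)p_{1/2}=p_{1+it}$. Since $p_{1/2}\in L^2\cap L^p$, Lemma~\ref{lem:closed} shows:
\begin{equation}\label{eq:single}
\text{if order $s>\tfrac12$ suffices on $L^p(G)$, then }\ \|p_{1+it}\|_p\le Ct^s\ \text{ for }t\ge1.
\end{equation}

\begin{example}\label{ex:euclid}
The same reasoning applies to $-\Delta$ on $\mathbb R^d$, where $p_z(x)=(4\pi z)^{-d/2}e^{-|x|^2/(4z)}$. For $z=1+it$ we have $\operatorname{Re}(1/z)=|z|^{-2}$, so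
\[
\|p_{1+it}\|_p=|4\pi z|^{-d/2}\bigl(4\pi|z|^2/p\bigr)^{d/(2p)}=c\,|z|^{d(\frac1p-\frac12)}.
\]
Thus $s\ge d(\frac1p-\frac12)$ is necessary, and this tends to $d/2$ as $p\to1$. The $L^2$ norm of $p_{1+it}$ is constant in $t$; the $L^p$ norm grows because the kernel spreads over a ball of radius $t$.
\end{example}

On $G$ the kernel is not explicit, and we bound it from below by duality: if $|\langle p_{1+it},\varphi\rangle|\ge c$, then $\|p_{1+it}\|_p\ge c/\|\varphi\|_{p'}$. For $p<2$ the norm $\|\varphi\|_{p'}$ is controlled by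
\begin{equation}\label{eq:interp}
\|\varphi\|_{p'}\le\|\varphi\|_\infty^{1-2/p'}\|\varphi\|_2^{2/p'}.
\end{equation}

\subsection*{Random signs}
One can do better than \eqref{eq:single} by using many times at once. Let $T$ be a large integer, $\mathcal T=\{T,T+1,\dots,2T\}$, and let $\omega_t$, $t\in\mathcal T$, be independent signs, each equal to $\pm1$ with probability $\frac12$. Put
\[
F_\omega(\lambda)=T^{-1/2}\sum_{t\in\mathcal T}\omega_t\,e^{-(\frac12+it)\lambda}\qquad(\lambda>0).
\]
With all signs equal to $+1$ the terms add up to size $T^{1/2}$ near $\lambda=2\pi$. With random signs the normalized sum costs, up to a logarithm, no more than one term.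

\begin{lemma}\label{lem:random}
For $s\ge0$ and $T\ge2$, $\ \mathbb E\|F_\omega\|_{L^2_{s,\mathrm{sloc}}}^2\le CT^{2s}\log T$.
\end{lemma}

\begin{proof}
Write $F_\omega(\lambda)=T^{-1/2}e^{-\lambda/2-iT\lambda}D_\omega(\lambda)$ with $D_\omega(\lambda)=\sum_{j=0}^T\omega_{T+j}e^{-ij\lambda}$. Bernstein's inequality states that a trigonometric polynomial $D$ of degree at most $T$ satisfies $\|D'\|_\infty\le T\|D\|_\infty$. By iteration and Leibniz's rule, $|F_\omega^{(k)}(\lambda)|\le C_kT^{k-1/2}\|D_\omega\|_\infty e^{-\lambda/2}$, so Lemma~\ref{lem:norm} gives $\|F_\omega\|_{L^2_{s,\mathrm{sloc}}}\le CT^{s-1/2}\|D_\omega\|_\infty$. It remains to show that $\mathbb E\|D_\omega\|_\infty^2\le CT\log T$.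

Take an integer $n$ with $2\pi T\le n\le8T$ and the grid $\frac{2\pi}n\{1,\dots,n\}$. Modulo $2\pi$, every point lies within $\pi/n\le\frac1{2T}$ of the grid, so Bernstein's inequality gives $\|D_\omega\|_\infty\le\max_{\mathrm{grid}}|D_\omega|+\frac12\|D_\omega\|_\infty$, that is, $\|D_\omega\|_\infty\le2\max_{\mathrm{grid}}|D_\omega|$. Hoeffding's inequality states that $\Pr(|\sum_j\omega_jc_j|>y)\le2e^{-y^2/(2\sum_jc_j^2)}$ for real $c_j$. Applied to $\operatorname{Re}D_\omega$ and $\operatorname{Im}D_\omega$ at a grid point, it gives $\Pr(|D_\omega|>\sqrt2\,y)\le4e^{-y^2/(2(T+1))}$. Hence $\Pr(\|D_\omega\|_\infty>2\sqrt2\,y)\le32T\,e^{-y^2/(2(T+1))}$, and with $y_0^2=2(T+1)\log T$,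
\[
\mathbb E\|D_\omega\|_\infty^2\le8y_0^2+8\int_{y_0}^\infty2y\cdot32T\,e^{-y^2/(2(T+1))}\,dy=8y_0^2+512(T+1)\le CT\log T.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $1<p<2$ and $s>\frac12$, and suppose that $F(\mathcal L)$ is bounded on $L^p(G)$ for every $F\in\mathcal B_s$. Suppose that there are real numbers $\sigma_2,\sigma_\infty$ and, for all large $T$, functions $\varphi_t\in L^2\cap L^\infty(G)$, $t\in\mathcal T$, such that
\[
\operatorname{Re}\langle p_{1+it},\varphi_t\rangle\ge c,\qquad\sum_{t\in\mathcal T}\|\varphi_t\|_2^2\le CT^{\sigma_2},\qquad\sup_G\sum_{t\in\mathcal T}|\varphi_t|\le CT^{-\sigma_\infty}.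
\]
Then $s\ge\frac12+\sigma_\infty\bigl(1-\frac2{p'}\bigr)-\frac{\sigma_2}{p'}$.
\end{proposition}

\begin{proof}
Let $K_\omega=F_\omega(\mathcal L)p_{1/2}=T^{-1/2}\sum_t\omega_t\,p_{1+it}$ and $\Phi_\omega=\sum_t\omega_t\varphi_t$. Since $\mathbb E\,\omega_t\omega_{t'}=0$ for $t\ne t'$,
\[
\operatorname{Re}\mathbb E\langle K_\omega,\Phi_\omega\rangle=T^{-1/2}\sum_t\operatorname{Re}\langle p_{1+it},\varphi_t\rangle\ge cT^{1/2},\qquad\mathbb E\|\Phi_\omega\|_2^2=\sum_t\|\varphi_t\|_2^2\le CT^{\sigma_2}.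
\]
For all signs, $\|\Phi_\omega\|_\infty\le CT^{-\sigma_\infty}$, and $\|K_\omega\|_p\le C\|F_\omega\|_{L^2_{s,\mathrm{sloc}}}\|p_{1/2}\|_p$ by Lemma~\ref{lem:closed}. H\"older's inequality on $G$, \eqref{eq:interp} and the Cauchy--Schwarz inequality in $\omega$ give
\[
cT^{1/2}\le CT^{-\sigma_\infty(1-2/p')}\bigl(\mathbb E\|F_\omega\|^2_{L^2_{s,\mathrm{sloc}}}\bigr)^{1/2}\bigl(\mathbb E\|\Phi_\omega\|_2^{4/p'}\bigr)^{1/2}.
\]
Since $2/p'\le1$, Jensen's inequality bounds the last factor by $(\mathbb E\|\Phi_\omega\|_2^2)^{1/p'}$. By Lemma~\ref{lem:random},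
\[
cT^{1/2}\le CT^{s-\sigma_\infty(1-2/p')+\sigma_2/p'}(\log T)^{1/2}.
\]
Let $T\to\infty$.
\end{proof}

As $p\to1$ the bound tends to $\frac12+\sigma_\infty$. The term $\frac12$ is a true gain over \eqref{eq:single} only if $\sum_t|\varphi_t|$ is about as small as a single $|\varphi_t|$, that is, if the $\varphi_t$ live on essentially disjoint sets.

\section{The group $N_{4,2}$ and its heat kernel}\label{sec:group}

A Fourier transform in $u$ turns $\mathcal L$ into a family of operators on $\mathbb R^4$, one for each skew $4\times4$ matrix. Quaternions diagonalize all these matrices explicitly.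

\subsection*{A quaternionic model}
On the quaternions $\mathbb H\cong\mathbb R^4$ the Euclidean inner product is $x\cdot y=\operatorname{Re}(x\bar y)$, and $\operatorname{Re}(xy)=\operatorname{Re}(yx)$, $|xy|=|x||y|$. For $a,b\in\operatorname{Im}\mathbb H\cong\mathbb R^3$ we have $\bar a=-a$, $a^2=-|a|^2$ and $\operatorname{Re}(ab)=-a\cdot b$. Left and right multiplication by an imaginary quaternion are skew maps: $x\cdot ay=\operatorname{Re}(x\bar y\bar a)=-ax\cdot y$ and $x\cdot yb=\operatorname{Re}(x\bar b\bar y)=-xb\cdot y$. For a unit quaternion $q$, the map $a\mapsto qa\bar q$ is a linear isometry of $\operatorname{Im}\mathbb H$.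

Let $\mathfrak g_1=\mathbb H$ and $\mathfrak g_2=\operatorname{Im}\mathbb H\oplus\operatorname{Im}\mathbb H\cong\mathbb R^6$, identified with its dual. For $\mu=(a,b)\in\mathfrak g_2$ define the skew map $J_\mu$, and then the bracket, by
\[
J_\mu x=ax-xb,\qquad\mu\cdot[x,y]=J_\mu x\cdot y;
\]
explicitly, $[x,y]=(\operatorname{Im}(y\bar x),-\operatorname{Im}(\bar xy))$. Let $\mathcal L_0$ be the sub-Laplacian defined by an orthonormal basis $e_1,\dots,e_4$ of $\mathbb H$.

\begin{lemma}\label{lem:free}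
This Lie algebra is the Lie algebra of $N_{4,2}$. If $\mathcal L$ is any sub-Laplacian on $N_{4,2}$, then $F(\mathcal L)$ is bounded on $L^p$ if and only if $F(\mathcal L_0)$ is.
\end{lemma}

\begin{proof}
If $ax=xb$ for all $x$, then $a=b$ (take $x=1$), and $a$ commutes with all quaternions, so it is real; being imaginary, it is $0$. Thus $\mu\mapsto J_\mu$ is injective into $\mathfrak{so}(4)$, and bijective since both spaces have dimension $6$. This map is the transpose of the bracket $\Lambda^2\mathfrak g_1\to\mathfrak g_2$, which is therefore an isomorphism. So a linear isomorphism $A$ of $\mathfrak g_1$ extends to the automorphism $A\oplus\Lambda^2A$ of $\mathfrak g$. Choose $A$ with $Ae_j=X_j$. The corresponding automorphism of $G$ conjugates $\mathcal L_0$ to $\mathcal L$, hence $F(\mathcal L_0)$ to $F(\mathcal L)$, and it multiplies Haar measure by a constant.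
\end{proof}

From now on $G=N_{4,2}$ and $\mathcal L=\mathcal L_0$, and we write $u=(\alpha,\gamma)$, so that $\mu\cdot u=a\cdot\alpha+b\cdot\gamma$.

\subsection*{Two planes and two frequencies}
For $a,b\ne0$ put $\hat a=a/|a|$, $\hat b=b/|b|$, $Wx=\hat ax\hat b$, and
\[
\Pi_1=\tfrac12(1+W),\quad\Pi_2=\tfrac12(1-W),\quad x_i=\Pi_ix,\qquad\theta_1=|a|+|b|,\quad\theta_2=|a|-|b|.
\]

\begin{lemma}\label{lem:planes}
Let $a,b\ne0$.
\begin{itemize}
\item[(a)] $\Pi_1,\Pi_2$ are complementary orthogonal projections of rank $2$ that commute with $J_\mu$, and $-J_\mu^2=\theta_1^2\Pi_1+\theta_2^2\Pi_2$.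
\item[(b)] If $x=\rho>0$ is real, then $|x_1|^2=\frac{\rho^2}2(1-\hat a\cdot\hat b)$.
\item[(c)] For unit quaternions $q_1,q_2$, the map $x\mapsto q_1x\bar q_2$, $a\mapsto q_1a\bar q_1$, $b\mapsto q_2b\bar q_2$ preserves $\theta_1,\theta_2,|x_1|,|x_2|$ and $d\mu$.
\item[(d)] $d\mu=|a|^2|b|^2\,d|a|\,d|b|\,d\hat a\,d\hat b$ and $d|a|\,d|b|=\frac12\,d\theta_1\,d\theta_2$, where $d\hat a,d\hat b$ denote surface measure on $\mathbb S^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $W$ is the product of two commuting skew maps with square $-1$, so $W$ is symmetric, $W^2=1$, and $W$ commutes with $J_\mu$. Its trace is an integer and depends continuously on $(\hat a,\hat b)\in\mathbb S^2\times\mathbb S^2$, so it is constant. For $\hat a=\hat b=i$, $W$ sends $1,i,j,k$ to $-1,-i,j,k$, so the trace is $0$ and both projections have rank $2$. Finally $J_\mu^2x=a^2x-2axb+xb^2$, so $-J_\mu^2=|a|^2+|b|^2+2|a||b|W$.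
(b) $|x_1|^2=\frac12(|x|^2+Wx\cdot x)$, and $W\rho\cdot\rho=\rho^2\operatorname{Re}(\hat a\hat b)=-\rho^2\,\hat a\cdot\hat b$.
(c) $(q_1\hat a\bar q_1)(q_1x\bar q_2)(q_2\hat b\bar q_2)=q_1(Wx)\bar q_2$, and all maps involved are isometries.
(d) These are polar coordinates in $\mathbb R^3$ and a linear change of variables.
\end{proof}

The planes depend only on $(\hat a,\hat b)$ and the frequencies only on $(|a|,|b|)$. On the cone $|a|=|b|\ne0$ the frequency $\theta_2$ vanishes while $\theta_1$ does not, so $N_{4,2}$ is not a M\'etivier group. On a M\'etivier group the maps $J_\mu$ are invertible for $\mu\ne0$, so $c|\mu||x|\le|J_\mu x|\le C|\mu||x|$ by homogeneity and compactness, and the regime $\theta_1\sim1$, $\theta_2\sim1/t$ used below does not exist.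

\subsection*{Mehler's formula}
Let $\widehat f(x,\mu)=\int f(x,u)e^{-i\mu\cdot u}\,du$. By \eqref{eq:law}, $X_j=\partial_{x_j}+\frac12[x,e_j]\cdot\nabla_u$, so $\widehat{X_jf}=(\partial_j+\frac i2(J_\mu x)_j)\widehat f$ for Schwartz $f$. Since $\operatorname{tr}J_\mu=0$, we get $\widehat{\mathcal Lf}(\cdot,\mu)=L_\mu\widehat f(\cdot,\mu)$ with
\[
L_\mu=-\sum_j\bigl(\partial_j+\tfrac i2(J_\mu x)_j\bigr)^2=-\Delta-iJ_\mu x\cdot\nabla+\tfrac14|J_\mu x|^2 .
\]
For $\theta\in\mathbb R$, $y$ in a Euclidean plane and $\operatorname{Re}z>0$ let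
\[
H_z(\theta,y)=\frac\theta{4\pi\sinh(\theta z)}\,e^{-\frac\theta4\coth(\theta z)|y|^2},
\]
which is even in $\theta$, with $H_z(0,y)=(4\pi z)^{-1}e^{-|y|^2/(4z)}$. For $z=\sigma+it$ and $\theta>0$,
\begin{equation}\label{eq:coth}
\operatorname{Re}\coth(\theta z)=\frac{\sinh2\theta\sigma}{\cosh2\theta\sigma-\cos2\theta t}\ge\tanh(\theta\sigma),\qquad|\sinh(\theta z)|\ge\sinh(\theta\sigma);
\end{equation}
the first bound uses $\cos\ge-1$, the second $|\sinh(\theta z)|^2=\sinh^2\theta\sigma+\sin^2\theta t$.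

\begin{proposition}\label{prop:mehler}
For $\operatorname{Re}z>0$ and almost every $(x,\mu)$,
\[
\widehat{p_z}(x,\mu)=h_z(x,\mu):=H_z(\theta_1,x_1)\,H_z(\theta_2,x_2).
\]
\end{proposition}

\begin{proof}
\emph{Real time.} Fix $\mu$ with $a,b\ne0$, $|a|\ne|b|$, and write $h_t,\widehat p_t$ for functions of $x$. We show that both solve the heat equation for $L_\mu$ and start at the Dirac mass.

If $f$ depends only on $|x_1|,|x_2|$, then $\nabla f$ is a combination of $x_1$ and $x_2$, and $J_\mu x\cdot x_i=J_\mu x_i\cdot x_i=0$ by Lemma~\ref{lem:planes}(a). On such $f$, $L_\mu=-\Delta+\frac14(\theta_1^2|x_1|^2+\theta_2^2|x_2|^2)$. In a plane, $A(t)e^{-B(t)|y|^2}$ solves $\partial_tv=\Delta v-\frac{\theta^2}4|y|^2v$ if and only if $A'/A=-4B$ and $-B'=4B^2-\frac{\theta^2}4$. Both hold for $H_t(\theta,y)$, where $A'/A=-\theta\coth\theta t$, $B=\frac\theta4\coth\theta t$ and $-B'=\theta^2/(4\sinh^2\theta t)$. So $\partial_th_t=-L_\mu h_t$. By (H1)--(H3), $\widehat p_t$ is Schwartz in $x$ and solves the same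 equation. The operator $L_\mu$ is symmetric and nonnegative on Schwartz functions; we denote its Friedrichs extension by the same letter. By (U), $h_{t+\varepsilon}=e^{-tL_\mu}h_\varepsilon$ and $\widehat p_{t+\varepsilon}=e^{-tL_\mu}\widehat p_\varepsilon$.

The initial value is not in $L^2$, so we argue by duality. Let $\Gamma_\varepsilon(x)=(4\pi\varepsilon)^{-2}e^{-|x|^2/(4\varepsilon)}$. We claim that $|h_\varepsilon|,|\widehat p_\varepsilon|\le\Gamma_\varepsilon$ and that both functions have integral tending to $1$ as $\varepsilon\to0$. For $h_\varepsilon$ this follows from $\theta/\sinh\theta\varepsilon\le1/\varepsilon\le\theta\coth\theta\varepsilon$ and $\int H_\varepsilon(\theta,y)\,dy=1/\cosh\theta\varepsilon$. For $\widehat p_\varepsilon$, positivity gives $|\widehat p_\varepsilon(x,\mu)|\le\widehat p_\varepsilon(x,0)$. The function $\widehat p_t(\cdot,0)$ solves the heat equation for $L_0=-\Delta$, and by (H2) its Fourier transform in $x$ has the form $\phi(\sqrt t\,\xi)$ with $\phi(0)=1$;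 so $e^{t|\xi|^2}\phi(\sqrt t\,\xi)$ is independent of $t$, hence equal to $1$, and $\widehat p_t(\cdot,0)=\Gamma_t$. Also $\int\widehat p_\varepsilon\,dx=\int_Gp_1e^{-i\varepsilon\mu\cdot u}\to1$ by (H2).

Let $f\in C_c^\infty(\mathbb R^4)$ and $\psi=e^{-tL_\mu}f$. Then $L_\mu^k\psi\in L^2$ for all $k$, so $\psi$ is smooth by elliptic regularity. Let $v_\varepsilon$ be $h_\varepsilon$ or $\widehat p_\varepsilon$, and let $\delta>0$. On $|x|\ge\delta$ the $L^1$ and $L^2$ norms of $\Gamma_\varepsilon$ tend to $0$, so $\int_{|x|\ge\delta}v_\varepsilon\overline\psi\to0$ and $\int_{|x|<\delta}v_\varepsilon\to1$. Moreover $|\int_{|x|<\delta}v_\varepsilon\,\overline{(\psi-\psi(0))}|\le\sup_{|x|<\delta}|\psi-\psi(0)|$. Hence $\langle v_{t+\varepsilon},f\rangle=\langle v_\varepsilon,\psi\rangle\to\overline{\psi(0)}$, and so $\langle h_t,f\rangle=\overline{\psi(0)}=\langle\widehat p_t,f\rangle$ for all $f$.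

\emph{Complex time.} Let $z$ range over a compact subset of the right half-plane, with $\operatorname{Re}z\ge\sigma>0$. Then $\operatorname{Re}(\theta\coth\theta z)\ge c>0$ for all real $\theta$. For $|\theta|\ge1$ this follows from \eqref{eq:coth}. For $|\theta|\le1$ the function is continuous in $(\theta,z)$, positive for $\theta\ne0$ by \eqref{eq:coth}, and equal to $\operatorname{Re}(1/z)>0$ at $\theta=0$. Therefore
\[
|h_z(x,\mu)|\le C\prod_{i=1,2}\frac{|\theta_i|}{\sinh(|\theta_i|\sigma)}\;e^{-c|x|^2/4}\le Ce^{-c|\mu|}e^{-c|x|^2/4},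
\]
because $|\mu|\le\theta_1$. The right side is in $L^2(dx\,d\mu)$ and $h_z$ is pointwise holomorphic, so $z\mapsto\langle h_z,f\rangle$ is holomorphic for each $f\in L^2(dx\,d\mu)$, by the theorems of Morera and Fubini. So is $\langle\widehat{p_z},f\rangle$, by Plancherel's theorem in $u$. The two agree for real $z$, hence everywhere.
\end{proof}

\section{Two waves on the Heisenberg group}\label{sec:waves}

Let $H_1=\mathbb R^2\times\mathbb R$ be the Heisenberg group, with $[e_1,e_2]=1$ and $\mathcal L=-X_1^2-X_2^2$; here $d=3$. The dual variable is $\theta\in\mathbb R$, $J_\theta$ is $\theta$ times a quarter turn, and the proof of Proposition~\ref{prop:mehler}, with one plane in place of two, gives $\widehat{p_z}(y,\theta)=H_z(\theta,y)$. We build test functions for $p_{1+it}$ in two ranges of $\theta$. The two lemmas of this section are used again on $N_{4,2}$. Fix $\chi\in C_c^\infty((1,2))$ with $0\le\chi\not\equiv0$, and write $z=1+it$ with $t\ge1$.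

\subsection*{The fast wave: $\theta=2r$ with $r\in[1,2]$}
Here $H_z(2r,y)$ stays concentrated in $|y|\lesssim1$, but it depends on $t$ through $\sinh$ and $\coth$ in a way that has no limit. Pairing with the ground state $e^{-r|y|^2/2}$ of $-\Delta+r^2|y|^2$, whose eigenvalue is $2r$, extracts one pure oscillation.

\begin{lemma}\label{lem:fast}
Let $U_t(r,y)=e^{2irt}H_{1+it}(2r,y)\,e^{-r|y|^2/2}$. For $r\in[1,2]$, $|U_t(r,y)|\le Ce^{-|y|^2/2}$ and $\int_{\mathbb R^2}U_t(r,y)\,dy=e^{-2r}$.
\end{lemma}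

\begin{proof}
By \eqref{eq:coth}, $|H_z(2r,y)|\le2r/(4\pi\sinh2r)$. Since $\int_{\mathbb R^2}e^{-\zeta|y|^2}dy=\pi/\zeta$ for $\operatorname{Re}\zeta>0$,
\[
\int_{\mathbb R^2}H_z(2r,y)e^{-r|y|^2/2}dy=\frac{2r}{4\pi\sinh2rz}\cdot\frac{2\pi}{r(\coth2rz+1)}=\frac1{\cosh2rz+\sinh2rz}=e^{-2rz},
\]
and $e^{2irt}e^{-2r(1+it)}=e^{-2r}$.
\end{proof}

Define $\varphi_t^{\mathrm{fast}}$ by its transform $e^{-2irt}e^{-r|y|^2/2}\chi(r)$ at $\theta=2r$. By Plancherel's theorem and Lemma~\ref{lem:fast}, $\langle p_{1+it},\varphi_t^{\mathrm{fast}}\rangle=\frac1\pi\int\chi(r)e^{-2r}dr$ for all $t$, and $\|\varphi_t^{\mathrm{fast}}\|_2\le C$. Moreover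
\[
\varphi_t^{\mathrm{fast}}(y,u)=\frac1\pi\int e^{2ir(u-t)}e^{-r|y|^2/2}\chi(r)\,dr .
\]
The phase is linear in $r$ and the $r$-derivatives of the amplitude are bounded uniformly in $y$. Two integrations by parts give $|\varphi_t^{\mathrm{fast}}|\le C\min\{1,|u-t|^{-2}\}$, so $\sum_{t\in\mathcal T}|\varphi^{\mathrm{fast}}_t|\le C$. The fast wave does not decay, but it moves: different integer times occupy essentially disjoint sets.

\subsection*{The slow wave: $\theta=\beta/t$ with $\beta\in[1,2]$}
Now $\theta z$ is close to $i\beta$, the hyperbolic functions become trigonometric, and the kernel spreads over $|y|\sim t$ with a rapidly oscillating phase governed by $g(\beta)=\beta\cot\beta$. On $(0,\pi)$,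
\begin{equation}\label{eq:g}
g'(\beta)=\frac{\sin\beta\cos\beta-\beta}{\sin^2\beta}<0,\qquad g''(\beta)=\frac{2(\beta\cos\beta-\sin\beta)}{\sin^3\beta}<0,
\end{equation}
since $\sin2\beta<2\beta$, and since $\beta\cos\beta-\sin\beta$ vanishes at $0$ and has derivative $-\beta\sin\beta$. The interval $[1,2]$ avoids $0$, where $g'$ tends to $0$, and the pole at $\pi$.

\begin{lemma}\label{lem:slow}
Let $V_t(\beta,w)=it\,H_{1+it}(\beta/t,tw)\,e^{-it|w|^2g(\beta)/4}$. As $t\to\infty$, uniformly for $\beta\in[1,2]$ and $|w|\le2$,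
\[
V_t(\beta,w)\longrightarrow V(\beta,w):=\frac\beta{4\pi\sin\beta}\,e^{-\beta^2|w|^2/(4\sin^2\beta)}>0 .
\]
\end{lemma}

\begin{proof}
Put $\vartheta=\beta-i\beta/t$, so that $(\beta/t)z=i\vartheta$. With $\sinh i\vartheta=i\sin\vartheta$ and $\coth i\vartheta=-i\cot\vartheta$,
\[
H_z(\beta/t,tw)=\frac1t\,\frac\beta{4\pi i\sin\vartheta}\exp\Bigl(\frac{i\beta t|w|^2}4\cot\vartheta\Bigr),\qquad\cot\vartheta=\cot\beta+\frac{i\beta}{t\sin^2\beta}+O(t^{-2}).
\]
The exponent equals $\frac{it|w|^2}4g(\beta)-\frac{\beta^2|w|^2}{4\sin^2\beta}+O(t^{-1})$.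
\end{proof}

Define $\varphi_t^{\mathrm{slow}}$ by its transform $-i\chi(\beta)\chi(|y|/t)e^{i|y|^2g(\beta)/(4t)}$ at $\theta=\beta/t$; it copies the phase of the kernel. With $y=tw$ we have $dy\,d\theta=t\,dw\,d\beta$, so $\|\varphi_t^{\mathrm{slow}}\|_2^2\le Ct$ and $\langle p_{1+it},\varphi_t^{\mathrm{slow}}\rangle=\frac1{2\pi}\iint\chi(\beta)\chi(|w|)V_t\,dw\,d\beta$ tends to a positive limit. For the size we use \emph{van der Corput's lemma}: if $\Theta$ is real and $C^2$ on an interval $I$ with $|\Theta''|\ge\Lambda>0$, and $f\in C^1(I)$, then $|\int_Ie^{i\Theta}f|\le C\Lambda^{-1/2}(\|f\|_\infty+\|f'\|_{L^1})$ with an absolute constant $C$. In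
\[
\varphi_t^{\mathrm{slow}}(y,u)=\frac{-i}{2\pi t}\,\chi\Bigl(\frac{|y|}t\Bigr)\int e^{i\left(\beta u/t+|y|^2g(\beta)/(4t)\right)}\chi(\beta)\,d\beta
\]
the second derivative of the phase is at least $ct$ in modulus, because $|y|\ge t$ and $g''\ne0$. So $|\varphi_t^{\mathrm{slow}}|\le Ct^{-3/2}$. By \eqref{eq:single} and \eqref{eq:interp}, an order that suffices on $L^p(H_1)$, $p<2$, satisfies $c\le Ct^{s}\,t^{-\frac32(1-2/p')}t^{1/p'}$ if $s>\frac12$, that is, $s\ge\frac32-\frac4{p'}$. As $p\to1$ this is the value $d/2=\frac32$.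

\subsection*{Both waves together}
On $H_1\times H_1$, take $\varphi_t^{\mathrm{fast}}\otimes\varphi_t^{\mathrm{slow}}$. By Lemma~\ref{lem:tensor} the hypotheses of Proposition~\ref{prop:criterion} hold with $\sigma_2=2$ and $\sigma_\infty=\frac32$, which gives $s\ge2-\frac5{p'}$. The limit $2$ is below $d/2=3$, so this test reveals nothing there. On $N_{4,2}$ the heat kernel has the same product form for each fixed $(\hat a,\hat b)$, but there are four more central variables. They raise $d/2$ by $2$, from $3$ to $5$. We shall see that integration over $\hat a$ and over $\hat b$ each gains a factor $T^{-2}$, up to an arbitrarily small loss. This raises $\sigma_\infty$ by $4$, from $\frac32$ to $\frac{11}2$, and the limiting order from $2$ to $6$.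

\section{Test functions on $N_{4,2}$}\label{sec:functions}

Let $t\ge2$. For $\mu=(a,b)$ put $r=\theta_1/2$ and $\beta=t\theta_2$. By Lemma~\ref{lem:planes}(d),
\begin{equation}\label{eq:coords}
|a|=r+\frac\beta{2t},\qquad|b|=r-\frac\beta{2t},\qquad d\mu=t^{-1}|a|^2|b|^2\,dr\,d\beta\,d\hat a\,d\hat b .
\end{equation}
Define $\varphi_t(x,u)=(2\pi)^{-6}\int e^{i\mu\cdot u}\,\widehat{\varphi_t}(x,\mu)\,d\mu$, where
\begin{equation}\label{eq:phi}
\widehat{\varphi_t}(x,\mu)=e^{-2irt}e^{-r|x_1|^2/2}\chi(r)\cdot(-i)\chi(\beta)\chi(|x|/t)\,e^{i|x|^2g(\beta)/(4t)} .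
\end{equation}
This is the fast wave in the first plane times the slow wave in the second, with one change: the slow factor contains $|x|$ in place of $|x_2|$. The change costs nothing in the pairing, because the Gaussian keeps $|x_1|$ of size $1$ while $|x|\sim t$. Its benefit is that, for fixed $x$, the angles $\hat a,\hat b$ enter \eqref{eq:phi} only through the Gaussian.

The function $\widehat{\varphi_t}$ is bounded with compact support. For fixed $\mu$ we have $dx=dx_1\,dx_2$ and $|x_2|\le2t$ on the support, so Plancherel's theorem and \eqref{eq:coords} give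
\begin{equation}\label{eq:L2}
\|\varphi_t\|_2^2\le Ct^{-1}\int_{\mathbb R^2}e^{-|x_1|^2}dx_1\int_{|x_2|\le2t}dx_2\le Ct .
\end{equation}

\begin{lemma}\label{lem:pairing}
$\langle p_{1+it},\varphi_t\rangle\to c_0>0$ as $t\to\infty$.
\end{lemma}

\begin{proof}
By Plancherel's theorem and Proposition~\ref{prop:mehler}, the pairing is $(2\pi)^{-6}\iint h_{1+it}\overline{\widehat{\varphi_t}}\,dx\,d\mu$. For fixed $(\hat a,\hat b)$ identify both planes with $\mathbb R^2$, and put $x_1=y$, $x_2=tw$. The integrand depends only on $r,\beta,|y|,|w|$, so the angles contribute $(4\pi)^2$. The factors $t^{-1}$ from $d\mu$ and $t^2$ from $dx_2$ combine to the factor $t$ in $V_t$. Since $|x|^2/(4t)=|y|^2/(4t)+t|w|^2/4$,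
\[
\langle p_{1+it},\varphi_t\rangle=\frac{(4\pi)^2}{(2\pi)^6}\iint\!\!\iint U_t(r,y)\,Z_t(r,\beta,y,w)\,dy\,dw\,dr\,d\beta,
\]
\[
Z_t=\Bigl(r^2-\frac{\beta^2}{4t^2}\Bigr)^2\chi(r)\chi(\beta)\,\chi\Bigl(\sqrt{|w|^2+|y|^2/t^2}\Bigr)e^{-i|y|^2g(\beta)/(4t)}\,V_t(\beta,w).
\]
By Lemma~\ref{lem:slow}, $Z_t$ is bounded, supported in $r,\beta\in[1,2]$, $|w|\le2$, and converges pointwise to $Z=r^4\chi(r)\chi(\beta)\chi(|w|)V(\beta,w)$. The factor $U_t$ need not converge, but $|U_t|\le Ce^{-|y|^2/2}$ by Lemma~\ref{lem:fast}, so $\int|U_t||Z_t-Z|\to0$ by dominated convergence. As $Z$ does not depend on $y$, the $y$-integral of $U_tZ$ is $e^{-2r}Z$. Hence the limit is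
\[
c_0=\frac{(4\pi)^2}{(2\pi)^6}\int\chi(r)r^4e^{-2r}dr\iint\chi(\beta)\chi(|w|)V(\beta,w)\,dw\,d\beta>0.\qedhere
\]
\end{proof}

\section{The uniform bound}\label{sec:sup}

\begin{proposition}\label{prop:sup}
For $0<\nu<\frac12$ and all large $T$, $\ \sup_{(x,u)\in G}\sum_{t\in\mathcal T}|\varphi_t(x,u)|\le C_\nu T^{-11/2+4\nu}$.
\end{proposition}

\subsection*{An integral over the sphere}
For real $x=\rho$ the Gaussian in \eqref{eq:phi} is $e^{-\kappa(1-\hat a\cdot\hat b)}$ with $\kappa=r\rho^2/4\sim T^2$, by Lemma~\ref{lem:planes}(b). The integral over $\hat a$ of this factor against $e^{ia\cdot\alpha}$ is explicit. For $\kappa>0$, $e\in\mathbb S^2$, $v\in\mathbb R^3$ let $v_\parallel=v\cdot e$, $v_\perp=v-v_\parallel e$ and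
\[
\Psi(\kappa,e,v)=\int_{\mathbb S^2}e^{iv\cdot\hat a-\kappa(1-\hat a\cdot e)}\,d\hat a .
\]

\begin{lemma}\label{lem:sphere}
Let $\zeta^2=\kappa^2-|v|^2+2i\kappa v_\parallel$ with $\xi=\operatorname{Re}\zeta\ge0$. Then
\[
\Psi=4\pi e^{-\kappa}\frac{\sinh\zeta}\zeta,\qquad|\Psi|\le4\pi e^{\xi-\kappa},\qquad\kappa-\xi\ge\min\Bigl\{\frac\kappa2,\ \frac{\kappa|v_\perp|^2}{8(\kappa^2+v_\parallel^2)}\Bigr\}\ge0 .
\]
\end{lemma}

\begin{proof}
For real $n\in\mathbb R^3$, $\int_{\mathbb S^2}e^{n\cdot\hat a}d\hat a=2\pi\int_{-1}^1e^{|n|y}dy=4\pi\sinh|n|/|n|$. Since $\sinh\zeta/\zeta$ is an entire function of $\zeta^2$, both sides extend holomorphically to $n\in\mathbb C^3$ with $\zeta^2=n\cdot n$. Take $n=\kappa e+iv$. Next, $|\sinh\zeta/\zeta|=|\int_0^1\cosh(y\zeta)\,dy|\le\cosh\xi\le e^\xi$. Write $\zeta=\xi+i\xi'$. Then $\xi^2-\xi'^2=\kappa^2-v_\parallel^2-|v_\perp|^2$ and $\xi\xi'=\kappa v_\parallel$. The last claim is trivial if $\xi\le\kappa/2$. If $\xi>\kappa/2$, eliminating $\xi'$ gives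
\[
(\kappa^2-\xi^2)\bigl(1+v_\parallel^2/\xi^2\bigr)=|v_\perp|^2 .
\]
So $\xi\le\kappa$, and $\kappa-\xi=\frac{|v_\perp|^2}{\kappa+\xi}\cdot\frac{\xi^2}{\xi^2+v_\parallel^2}\ge\frac{|v_\perp|^2}{2\kappa}\cdot\frac{\kappa^2/4}{\kappa^2+v_\parallel^2}$.
\end{proof}

Three cases show what to expect when $\kappa\sim T^2$. If $v=|v|e$, then $\zeta=\kappa+i|v|$ and $\Psi=2\pi(e^{i|v|}-e^{-2\kappa-i|v|})/(\kappa+i|v|)$: a pure oscillation of size at most $CT^{-2}$. This is the first gain. If $v\perp e$ and $|v|\ge cT^2$, the lemma gives $|\Psi|\le Ce^{-cT^2}$; more generally $\Psi$ is tiny unless $e$ lies in caps of radius about $T^{-1}$ around $\pm v/|v|$, and the area $T^{-2}$ of these caps is the second gain. If $v=0$, then $\Psi=2\pi(1-e^{-2\kappa})/\kappa$ for all $e$ and there is no second gain. So we must first show that $\varphi_t$ is negligible unless $|u|\gtrsim T^2$, and this is where $g'\ne0$ is used.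

\begin{proof}[Proof of Proposition~\ref{prop:sup}]
\emph{Step 1: reduction to real $x$.} By Lemma~\ref{lem:planes}(c) and a change of variables in $\mu$, $\varphi_t(q_1x\bar q_2,(q_1\alpha\bar q_1,q_2\gamma\bar q_2))=\varphi_t(x,(\alpha,\gamma))$. Also $\varphi_t(0,\cdot)=0$. Taking $q_1=1$, $q_2=x/|x|$, we may assume that $x=\rho>0$. Only $t$ with $t\le\rho\le2t$ contribute; we consider only these, and then $T\le\rho\le4T$. By \eqref{eq:coords}, $\varphi_t(\rho,u)$ is $-i(2\pi)^{-6}\chi(\rho/t)$ times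
\begin{equation}\label{eq:main}
\frac1t\int_{\mathbb S^2}\!\int_{\mathbb S^2}\!\iint\chi_t(r,\beta)\,e^{-\kappa(1-\hat a\cdot\hat b)}\,e^{i\{A\,\hat a\cdot\alpha+A'\,\hat b\cdot\gamma-2rt+\rho^2g(\beta)/(4t)\}}\,dr\,d\beta\,d\hat a\,d\hat b,
\end{equation}
where $A=r+\frac\beta{2t}$, $A'=r-\frac\beta{2t}$, $\kappa=r\rho^2/4\in[\frac14T^2,8T^2]$, and $\chi_t=(r^2-\frac{\beta^2}{4t^2})^2\chi(r)\chi(\beta)$ has derivatives of all orders bounded uniformly in $t$. Let $g_0=\min_{[1,2]}|g'|>0$ and $c_1=g_0/16$.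

\emph{Step 2: the case $|\alpha|,|\gamma|<c_1T^2$.} The $\beta$-derivative of the phase in \eqref{eq:main} is
\[
\frac{\hat a\cdot\alpha-\hat b\cdot\gamma}{2t}+\frac{\rho^2g'(\beta)}{4t}.
\]
The first term is at most $c_1T^2/t\le g_0t/16$ in modulus, and the second lies between $g_0t/4$ and $Ct$ in modulus. The higher $\beta$-derivatives are $\rho^2g^{(j)}/(4t)=O(t)$. So the phase is $t\psi$ with $|\partial_\beta\psi|\ge c$ and all $\beta$-derivatives of $\psi$ bounded. The factor $e^{-\kappa(1-\hat a\cdot\hat b)}\le1$ does not depend on $\beta$. Each integration by parts in $\beta$ gains $t^{-1}$, so $|\varphi_t|\le C_kT^{-k}$ for every $k$.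

\emph{Step 3: the remaining case, away from the caps.} Exchanging the names of $(\hat a,\alpha)$ and $(\hat b,\gamma)$ in \eqref{eq:main} only exchanges $A$ and $A'$. So it suffices to bound \eqref{eq:main} for $|\alpha|\ge c_1T^2$, with $A=r+\iota\frac\beta{2t}$, $A'=r-\iota\frac\beta{2t}$ and either sign $\iota=\pm1$. In both cases $A\in[\frac12,3]$. The $\hat a$-integral is $\Psi(\kappa,\hat b,A\alpha)$. Let $\alpha_\parallel=\alpha\cdot\hat b$, $\alpha_\perp=\alpha-\alpha_\parallel\hat b$ and
\[
\Omega=\{\hat b\in\mathbb S^2:|\alpha_\perp|\le T^{\nu-1}|\alpha|\}.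
\]
This is a union of two caps of angular radius $\phi$ with $\sin\phi=T^{\nu-1}$, each of area $2\pi(1-\cos\phi)\le2\pi T^{2\nu-2}$. For $\hat b\notin\Omega$ and $v=A\alpha$ we have $|v_\perp|\ge\frac12T^{\nu-1}|\alpha|$, $|v_\parallel|\le3|\alpha|$ and $\frac14T^2\le\kappa\le8T^2\le C|\alpha|$, so
\[
\frac{\kappa|v_\perp|^2}{8(\kappa^2+v_\parallel^2)}\ge c\,\frac{T^2\cdot T^{2\nu-2}|\alpha|^2}{|\alpha|^2}=cT^{2\nu}.
\]
By Lemma~\ref{lem:sphere}, $|\Psi|\le Ce^{-cT^{2\nu}}$, and these $\hat b$ contribute $O(e^{-cT^{2\nu}})$ to $\sum_t|\varphi_t|$. The widening of the caps by $T^\nu$ is what makes this term negligible.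

\emph{Step 4: phase and amplitude on the caps.} For $\hat b\in\Omega$ we still need cancellation in $r$ and $\beta$, so we must separate the oscillation of $\Psi$ from a slowly varying amplitude. We claim that, with $\pm$ the sign of $\alpha_\parallel$,
\begin{equation}\label{eq:split}
\Psi(\kappa,\hat b,A\alpha)=e^{\pm iA|\alpha|}B+O(e^{-cT^2}),
\end{equation}
where $B$, as a function of $(r,\beta)\in[1,2]^2$, satisfies for $k=0,1,2$
\begin{equation}\label{eq:B}
|\partial_r^kB|\le C|\alpha|^{-1}T^{2\nu k},\qquad|\partial_\beta\partial_r^kB|\le C|\alpha|^{-1}T^{2\nu(k+1)-1}.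
\end{equation}
Since $\Psi(\kappa,e,-v)=\overline{\Psi(\kappa,e,v)}$, the case $\alpha_\parallel<0$ follows from the case $\alpha_\parallel>0$ by conjugation. Let $\alpha_\parallel>0$. Then $0\le|\alpha|-\alpha_\parallel=|\alpha_\perp|^2/(|\alpha|+\alpha_\parallel)\le|\alpha|T^{2\nu-2}$, and
\[
\zeta^2=\zeta_0^2(1-\delta),\qquad\zeta_0=\kappa+iA|\alpha|,\qquad\delta=\frac{2i\kappa A(|\alpha|-\alpha_\parallel)}{\zeta_0^2}.
\]
To bound derivatives without computing them, regard $r$ (through $\kappa=r\rho^2/4$) and $A$ as independent complex variables, each within distance $c_2$ of $[1,2]$ and $[\frac12,3]$ respectively. Since $\rho^2/4\le4T^2\le4|\alpha|/c_1$,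
\[
|\zeta_0|\ge\operatorname{Im}\zeta_0\ge\bigl(\tfrac12-c_2-4c_2/c_1\bigr)|\alpha|\ge\tfrac14|\alpha|
\]
if $c_2$ is small depending only on $c_1$. Also $|\kappa|\le CT^2$ and $|\zeta_0|\le C|\alpha|$, so $|\delta|\le CT^{2\nu}/|\alpha|\le\frac12$ for large $T$. Put $\zeta=\zeta_0\sqrt{1-\delta}$ with the principal root, and $R=\zeta-\zeta_0$. Both are holomorphic in $(r,A)$, $|\zeta|\ge c|\alpha|$, and $|R|\le|\zeta_0||\delta|\le CT^{2\nu}$ because $|\sqrt{1-\delta}-1|=|\delta|/|\sqrt{1-\delta}+1|\le|\delta|$. By Cauchy's estimates, at real points every derivative of fixed order of $R$ is $O(T^{2\nu})$ and every derivative of $1/\zeta$ is $O(|\alpha|^{-1})$.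

At real points $\operatorname{Re}\zeta\ge\kappa-CT^{2\nu}>0$, so $\zeta$ is the root in Lemma~\ref{lem:sphere}, and $|e^R|=e^{\xi-\kappa}\le1$. The lemma gives $\Psi=2\pi(e^{\zeta-\kappa}-e^{-\zeta-\kappa})/\zeta$, which is \eqref{eq:split} with $B=2\pi e^R/\zeta$. A derivative of order $j$ of $B$ in $(r,A)$ is $e^R$ times a sum of products of at most $j$ derivatives of $R$ and one derivative of $1/\zeta$, so it is $O(|\alpha|^{-1}T^{2\nu j})$ at real points. After the substitution $A=r+\iota\frac\beta{2t}$, the derivative in $r$ becomes $\partial_r+\partial_A$ and the derivative in $\beta$ becomes $\frac\iota{2t}\partial_A$. This proves \eqref{eq:B}.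

\emph{Step 5: the integrals in $r$ and $\beta$.} Up to the error in \eqref{eq:split}, the contribution of a fixed $\hat b\in\Omega$ to \eqref{eq:main} is $t^{-1}I_t$, where $I_t=\iint\chi_tB\,e^{i\Theta}\,dr\,d\beta$ and
\[
\Theta=r(Y-2t)+\frac{\iota\beta}{2t}\bigl(\pm|\alpha|-\hat b\cdot\gamma\bigr)+\frac{\rho^2g(\beta)}{4t},\qquad Y=\pm|\alpha|+\hat b\cdot\gamma .
\]
This is the phase of the fast wave in $r$ plus the phase of the slow wave in $\beta$. Since $\partial_r\Theta=Y-2t$ is constant, $k$ integrations by parts give $|I_t|=|Y-2t|^{-k}\,|\iint\partial_r^k(\chi_tB)e^{i\Theta}\,dr\,d\beta|$. By \eqref{eq:B} and $2\nu<1$, the function $\partial_r^k(\chi_tB)$ and its $\beta$-derivative are $O(|\alpha|^{-1}T^{2\nu k})$. For fixed $r$, $|\partial_\beta^2\Theta|=\frac{\rho^2}{4t}|g''(\beta)|\ge ct$ by \eqref{eq:g}. Van der Corput's lemma, with $k=0$ and $k=2$, gives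
\[
|I_t|\le CT^{-1/2}|\alpha|^{-1}\min\{1,\,T^{4\nu}|Y-2t|^{-2}\}.
\]
The number $Y$ does not depend on $t$. With $\ell=T^{2\nu}$, at most $\ell+1$ integers $t$ satisfy $|Y-2t|\le\ell$, and $\sum\ell^2|Y-2t|^{-2}\le C\ell$ over the others. Since $|\alpha|^{-1}\le CT^{-2}$, we get $\sum_t|I_t|\le CT^{-5/2+2\nu}$ uniformly in $\hat b\in\Omega$. Integrating over $\Omega$ and restoring the factor $t^{-1}$,
\[
\sum_{t\in\mathcal T}|\varphi_t|\le CT^{-1}\cdot T^{2\nu-2}\cdot T^{-5/2+2\nu}+O(e^{-cT^{2\nu}})\le C_\nu T^{-11/2+4\nu}.\qedhere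
\]
\end{proof}

\section{Proof of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:product}]
The group $N_{4,2}^m$ is two-step stratified with $d=10m$, and its kernel is $p_z^{\otimes m}$ by Lemma~\ref{lem:tensor}. Let $1<p<2$, $s>\frac12$, and suppose that $F(\mathcal L)$ is bounded on $L^p$ for all $F\in\mathcal B_s$. We apply Proposition~\ref{prop:criterion} to the functions $\varphi_t^{\otimes m}$. By Lemma~\ref{lem:pairing}, $\langle p_{1+it}^{\otimes m},\varphi_t^{\otimes m}\rangle=\langle p_{1+it},\varphi_t\rangle^m\to c_0^m>0$. By \eqref{eq:L2}, $\sum_t\|\varphi_t\|_2^{2m}\le CT^{m+1}$. By Proposition~\ref{prop:sup},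
\[
\sum_t\prod_{i\le m}|\varphi_t(g_i)|\le\prod_{i\le m}\sum_t|\varphi_t(g_i)|\le CT^{-m(11/2-4\nu)}\qquad(g_1,\dots,g_m\in N_{4,2}),
\]
since the left side consists of the diagonal terms of the expanded product. So we may take $\sigma_2=m+1$ and $\sigma_\infty=m(\frac{11}2-4\nu)$. Letting $\nu\to0$,
\begin{equation}\label{eq:final}
s\ge\frac12+\frac{11m}2\Bigl(1-\frac2{p'}\Bigr)-\frac{m+1}{p'}=\frac{11m+1}2-\frac{12m+1}{p'} .
\end{equation}
This proves the first assertion. If an order suffices for all $1<p<\infty$, then so does every larger order, because the norm \eqref{eq:sloc} increases with $s$. Letting $p\to1$ in \eqref{eq:final}, every such order larger than $\frac12$ is at least $\frac{11m+1}2$; therefore no order at most $\frac12$ suffices either. Finally $\frac{11m+1}2=\frac d2+\frac{m+1}2$.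
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:free} we may take $\mathcal L=\mathcal L_0$. For $m=1$ the right side of \eqref{eq:final} is $6-\frac{13}{p'}=\frac{13}p-7$, which exceeds $5$ if and only if $p<\frac{13}{12}$. So for $p$ and $s$ as in the theorem there is $F\in\mathcal B_s$ with $F(\mathcal L)$ unbounded on $L^p$. If $\overline F(\mathcal L)=F(\mathcal L)^*$ were bounded on $L^{p'}$, then $|\langle F(\mathcal L)f,h\rangle|=|\langle f,\overline F(\mathcal L)h\rangle|\le C\|f\|_p\|h\|_{p'}$ for $f\in L^2\cap L^p$ and $h\in L^2\cap L^{p'}$, and $F(\mathcal L)$ would be bounded on $L^p$. Given $s\in(5,6)$, choose $p>1$ with $s<\frac{13}p-7$.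
\end{proof}

\begin{remark}
A single time already answers the question. Take $t=T$. By \eqref{eq:single}, \eqref{eq:interp}, \eqref{eq:L2}, Lemma~\ref{lem:pairing} and Proposition~\ref{prop:sup}, an order $s>\frac12$ that suffices on $L^p(N_{4,2})$, $p<2$, satisfies $c\le Ct^s\,t^{-(\frac{11}2-4\nu)(1-2/p')}\,t^{1/p'}$, so $s\ge\frac{11}2-\frac{12}{p'}$, and $\frac{11}2>5$. The random signs, together with the motion of the fast wave, raise the limit from $\frac{11}2$ to $6$.
\end{remark}

\begin{remark}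
The number $13$ can be read as a volume exponent. A function of constant modulus $T^{-11/2}$ on a set, vanishing elsewhere, with $L^2$ norm $T$, has a support of measure $T^{13}$ and $L^{p'}$ norm $T^{-11/2+13/p'}$. Up to the loss in $\nu$, this is the bound that \eqref{eq:interp} gives for $\Phi_\omega$ when $m=1$. The exponent $13$ lies between $d=10$ and $Q=16$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{MS} Md Nurul Molla and Joydwip Singh, \emph{Bochner-Riesz commutators on M\'etivier groups: boundedness and compactness}, arXiv:2504.02484 (2025).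
\end{thebibliography}
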